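\title{Sets of small discrepancy in connected noncompact groups:\\ the sharp range and the sharp constant}

\begin{abstract}
Let $G$ be a connected noncompact unimodular locally compact group with Haar measure $\mu$, let $A,B\subseteq G$ be compact sets of positive measure, and let $\mathfrak d=\mu(AB)-\mu(A)-\mu(B)$. We prove that if $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then there is a continuous surjective homomorphism $\chi:G\to\mathbb R$ with compact kernel such that $A$ and $B$ fill the preimages of the convex hulls of $\chi(A)$ and $\chi(B)$ up to measure at most $\mathfrak d$. This proves a conjecture stated in work of An, Jing, Tran and Zhang, with the constant $100$ replaced by $1$. Both the constant $1$ and the strict range $\mathfrak d<\min\{\mu(A),\mu(B)\}$ are best possible. The homomorphism is found by showing that a Lie group without it satisfies the two-dimensional Brunn--Minkowski inequality. The sharp estimate is obtained by compressing $A$ and $B$ into the cylinder $\mathbb R\times\mathbb T$ and folding the cylinder into a torus.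
\end{abstract}

\section{Introduction}\label{sec:intro}

How small can the product set $AB=\{ab:a\in A,\ b\in B\}$ of two compact subsets of a group be, and what do $A$ and $B$ look like when $AB$ is nearly as small as possible? On the real line, with Lebesgue measure $|\cdot|$, nonempty compact sets satisfy
\begin{equation}\label{eq:line}
|X+Y|\ge |X|+|Y|,
\end{equation}
because $X+Y$ contains $X+\min Y$ and $\max X+Y$, and these two sets have only one point in common. Intervals give equality. The same bound holds in much greater generality. Recall that a locally compact group is \emph{unimodular} if its left Haar measures are also right invariant. \emph{Kemperman's inequality} \cite{Kemperman} states that for a connected unimodular locally compact group $H$ with Haar measure $\mu$ and compact sets $E,F\subseteq H$ of positive measure,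
\begin{equation}\label{eq:kemperman}
\mu(EF)\ge\min\{\mu(E)+\mu(F),\,\mu(H)\}.
\end{equation}
The compact abelian case is Kneser's inequality \cite{Kneser}.

For compact subsets $A,B$ of a unimodular group $G$ with Haar measure $\mu_G$, the \emph{discrepancy} is
\[
\mathfrak d_G(A,B)=\mu_G(AB)-\mu_G(A)-\mu_G(B).
\]
If $G$ is connected and noncompact, then $\mu_G(G)=\infty$, so \eqref{eq:kemperman} says that $\mathfrak d_G(A,B)\ge0$ for sets of positive measure, and the discrepancy measures by how much $AB$ exceeds the least possible size. In $G=\mathbb R\times K$ with $K$ compact, the sets $I\times K$ and $J\times K$ over intervals $I,J$ have discrepancy $0$. In $G=\mathbb R^2$, on the other hand, the Brunn--Minkowski inequality $|A+B|^{1/2}\ge|A|^{1/2}+|B|^{1/2}$ forces $\mathfrak d_G(A,B)\ge2\sqrt{|A||B|}\ge 2\min\{|A|,|B|\}$. One is led to guess that small discrepancy forces two things: the group is a line up to a compact subgroup, and the sets are close to preimages of intervals. We take the problem from \cite{AJTZ}. The following theorem is known.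

\begin{theorem}\label{thm:known}
Let $G$ be a connected noncompact locally compact group, $\mu_G$ a left Haar measure and $\nu_G$ a right Haar measure on $G$. Suppose that $A,B\subseteq G$ are compact sets of positive measure and
\[
\Big(\frac{\nu_G(A)}{\nu_G(AB)}\Big)^{1/2}+\Big(\frac{\mu_G(B)}{\mu_G(AB)}\Big)^{1/2}>1 .
\]
Then $G$ is unimodular, and there is a constant $c\in[1/20,1)$ such that the following hold.
\begin{itemize}
\item[(i)] If $0<\mathfrak d_G(A,B)<c\min\{\mu_G(A),\mu_G(B)\}$, then there are a continuous surjective homomorphism $\chi:G\to\mathbb R$ with compact kernel and intervals $I,J\subseteq\mathbb R$ such that $A\subseteq\chi^{-1}(I)$, $B\subseteq\chi^{-1}(J)$,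
\[
\mu_G(\chi^{-1}(I))-\mu_G(A)<100\,\mathfrak d_G(A,B),\qquad \mu_G(\chi^{-1}(J))-\mu_G(B)<100\,\mathfrak d_G(A,B).
\]
\item[(ii)] If $\mathfrak d_G(A,B)=0$, then there are such a $\chi$ and intervals $I,J$ with $A=\chi^{-1}(I)$ and $B=\chi^{-1}(J)$.
\end{itemize}
\end{theorem}

\medskip
\noindent\textbf{Conjecture} (\cite{AJTZ})\textbf{.} \emph{One can take $c=1$ in Theorem~\ref{thm:known}: under its hypotheses, the conclusion of \textup{(i)} holds whenever $0<\mathfrak d_G(A,B)<\min\{\mu_G(A),\mu_G(B)\}$.}
\medskip

An interval with one extra point shows why $c=1$ is the value to expect, and which constant should replace $100$.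

\begin{example}\label{ex:point}
Let $G=\mathbb R$, $D>1$ and $S=[0,1]\cup\{D\}$. Then $|S|=1$, the shortest interval containing $S$ exceeds it by $\varepsilon=D-1$, and
\[
S+S=[0,2]\cup[D,D+1]\cup\{2D\},\qquad |S+S|=1+\min\{D,2\}.
\]
For $D<2$ the two intervals overlap, and $\mathfrak d_{\mathbb R}(S,S)=D-1=\varepsilon$: the discrepancy records exactly how far the extra point is. For $D\ge2$ the discrepancy stays equal to $1=|S|$, while $\varepsilon$ is arbitrarily large and the hypothesis of Theorem~\ref{thm:known} still holds, since $2>\sqrt3$. So statement (i) fails for every $c>1$, and the best one can hope for is $\varepsilon\le\mathfrak d$ in the range $\mathfrak d<\min\{\mu_G(A),\mu_G(B)\}$.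
\end{example}

This hope is fulfilled in every group.

\begin{theorem}\label{thm:main}
Let $G$ be a connected noncompact unimodular locally compact group with Haar measure $\mu$, let $A,B\subseteq G$ be compact sets of positive measure, and let $\mathfrak d=\mu(AB)-\mu(A)-\mu(B)$.
\begin{itemize}
\item[(a)] If $\mu(A)^{1/2}+\mu(B)^{1/2}>\mu(AB)^{1/2}$, then there is a continuous surjective homomorphism $\chi:G\to\mathbb R$ with compact kernel. It is unique up to a nonzero scalar.
\item[(b)] If $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then $\chi$ as in \textup{(a)} exists. With $I,J$ the convex hulls of $\chi(A),\chi(B)$ and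
\[
\varepsilon_A=\mu(\chi^{-1}(I))-\mu(A),\qquad \varepsilon_B=\mu(\chi^{-1}(J))-\mu(B),
\]
we have
\[
\max\{\varepsilon_A,\varepsilon_B\}\ \le\ \mathfrak d\ \le\ \varepsilon_A+\varepsilon_B .
\]
If $\mathfrak d=0$, then $A=\chi^{-1}(I)$ and $B=\chi^{-1}(J)$. Conversely, if some $\chi$ exists and $\varepsilon_A+\varepsilon_B<\min\{\mu(A),\mu(B)\}$, then $\mathfrak d<\min\{\mu(A),\mu(B)\}$.
\item[(c)] In every $G$ that admits such a $\chi$, with $\mu$ suitably normalized, the following hold. The constant $1$ in $\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d$ is attained for both sets simultaneously with $\mathfrak d>0$, and $\mathfrak d\le\varepsilon_A+\varepsilon_B$ is attained with $\varepsilon_A,\varepsilon_B>0$. For every $r\ge1$ and every constant $C$ there are $A,B$ with $\mu(A)=\mu(B)=1$, $\mathfrak d=r$ and $\varepsilon_A>C\mathfrak d$. So the range $\mathfrak d<\min\{\mu(A),\mu(B)\}$ cannot be enlarged, not even to $\le$.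
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
The Conjecture is true, and the bound $<100\,\mathfrak d_G(A,B)$ can be replaced by $\le\mathfrak d_G(A,B)$.
\end{corollary}

\begin{proof}
Under the hypotheses of the Conjecture, $G$ is unimodular by Theorem~\ref{thm:known}. If $0<\mathfrak d<\min\{\mu(A),\mu(B)\}$, then Theorem~\ref{thm:main}(b) gives $A\subseteq\chi^{-1}(I)$ and $B\subseteq\chi^{-1}(J)$ with $\varepsilon_A,\varepsilon_B\le\mathfrak d<100\,\mathfrak d$.
\end{proof}

This is the only use of Theorem~\ref{thm:known}; the proof of Theorem~\ref{thm:main} does not depend on it. In a unimodular group the displayed hypothesis of Theorem~\ref{thm:known} is the hypothesis of part (a). That hypothesis cannot be weakened to $\ge$: two discs in $\mathbb R^2$ give equality, and a continuous homomorphism $\mathbb R^2\to\mathbb R$ is linear, so its kernel is not compact.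

The proof has two independent halves. Sections~\ref{sec:fold}--\ref{sec:intervals} assume that $\chi$ is given and prove (b) and (c): Section~\ref{sec:fold} treats the line and the cylinder $\mathbb R\times\mathbb T$, Section~\ref{sec:fibers} collects the tools for computing Haar measure by slices, and Section~\ref{sec:intervals} reduces a general group to the cylinder. Sections~\ref{sec:bm}--\ref{sec:existence} produce $\chi$: the planar inequality $\mu(AB)^{1/2}\ge\mu(A)^{1/2}+\mu(B)^{1/2}$ is carried from subgroups and quotients to the whole group, and the structure theory of Lie groups shows that it can fail only when $\chi$ exists.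

\medskip
\noindent\textbf{Conventions.} Groups are Hausdorff, $\mathbb T=\mathbb R/\mathbb Z$, and $C_c(\Omega)$ is the space of continuous real functions with compact support. A \emph{proper character} of a locally compact group $G$ is a continuous surjective homomorphism $G\to\mathbb R$ with compact kernel. A function $f$ is \emph{upper semicontinuous} (usc) if each set $\{f<s\}$ is open; a usc function is Borel and attains its maximum on a nonempty compact set, and an infimum of continuous functions is usc. A connected locally compact group is generated by a compact neighborhood of $1$ and hence is $\sigma$-compact; all groups below are closed subgroups or quotients of connected groups, so they are $\sigma$-compact as well.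

\section{Folding the line and the cylinder}\label{sec:fold}

We want to show that a set on the line with a small sumset nearly fills its convex hull. Inequality \eqref{eq:line} does not see the diameter of a set, so the diameter must be brought in by hand. The device is to reduce modulo the diameter $D$ of one summand: on the circle $\mathbb R/D\mathbb Z$, Kneser's inequality contains the total length $D$.

Take $S=[0,1]\cup\{D\}$ from Example~\ref{ex:point} and count, for each residue $\omega\in(0,D)$, the points over $\omega$. For $\omega\in(0,1]$ the set $S$ has the one point $\omega$, and $S+S$ has the two points $\omega=\omega+0$ and $\omega+D$; the second is gained because both $0$ and $D$ lie in $S$. For $1<\omega<\min\{2,D\}$ the set $S$ has no point and $S+S$ has the point $\omega$. So $S+S$ has one point more than $S$ over every residue of the folded sumset, which is an arc of length $\min\{2,D\}$, and we recover $|S+S|=|S|+\min\{D,2|S|\}$. If $|S+S|<3|S|$, the minimum must be $D$, and $D$ is bounded by $|S+S|-|S|$. The next lemma says that this count gives a lower bound for all sets.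

We need the argument on the cylinder as well. Let $L$ be either the trivial group or $\mathbb T$, with Haar measure of total mass $1$, let $\Gamma=\mathbb R\times L$, and let $m$ be the product measure on $\Gamma$. On a first reading one may take $L$ trivial. For $D>0$ let $\varphi_D:\Gamma\to\Gamma_D=(\mathbb R/D\mathbb Z)\times L$ be the projection and $m_D$ the Haar measure on $\Gamma_D$ of total mass $D$. The group $\Gamma_D$ is compact, connected and abelian, and $\varphi_D$ maps each strip $[jD,(j+1)D)\times L$, $j\in\mathbb Z$, bijectively onto $\Gamma_D$, preserving measure.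

\begin{lemma}[Folding]\label{lem:fold}
Let $E,F\subseteq\Gamma$ be compact sets of positive measure, let $D>0$, and suppose $(0,0),(D,0)\in F$. Then
\[
m(E+F)\ge m(E)+\min\{D,\ m_D(\varphi_D(E))+m_D(\varphi_D(F))\}.
\]
\end{lemma}

\begin{proof}
For a compact set $E'\subseteq\Gamma$ and $\omega\in\Gamma_D$ let $N_{E'}(\omega)$ be the number of points of $E'$ in $\varphi_D^{-1}(\omega)$. This fiber is a coset of the subgroup generated by $(D,0)$, so $N_{E'}(\omega)$ is finite. Cutting $E'$ along the strips gives $m(E')=\int N_{E'}\,dm_D$. In particular $\varphi_D(E)$ and $\varphi_D(F)$ have positive measure.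

We claim that $N_{E+F}\ge N_E+1$ on $\varphi_D(E+F)=\varphi_D(E)+\varphi_D(F)$. If $\omega\in\varphi_D(E)$ and $e_1,\dots,e_n$ are the points of $E$ over $\omega$, ordered by their first coordinate, then $e_1,\dots,e_n$ and $e_n+(D,0)$ are $n+1$ distinct points of $E+F$ over $\omega$. If $\omega\in\varphi_D(E+F)\setminus\varphi_D(E)$, then $N_{E+F}(\omega)\ge1=N_E(\omega)+1$. Outside $\varphi_D(E+F)$ we have $N_E=0$, since $E\subseteq E+F$. Integrating,
\[
m(E+F)\ge m(E)+m_D\big(\varphi_D(E)+\varphi_D(F)\big),
\]
and \eqref{eq:kemperman} in the group $\Gamma_D$ finishes the proof.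
\end{proof}

With two sets of different diameters one folds twice, and the order matters. Folding by the larger diameter loses no measure from either set. Folding by the smaller diameter wraps the longer set over itself and may lose much of its measure; but after the first step the longer set is known to be nearly full, so its image covers almost all of the torus.

\begin{proposition}\label{prop:cylinder}
Let $E,F\subseteq\Gamma$ be compact sets of positive measure, let $X,Y\subseteq\mathbb R$ be their projections to the first factor, with diameters $D_E,D_F$, and suppose that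
\[
(\min X,0),(\max X,0)\in E,\qquad (\min Y,0),(\max Y,0)\in F .
\]
Let $d=m(E+F)-m(E)-m(F)$. If $d<\min\{m(E),m(F)\}$, then
\[
D_E-m(E)\le d\qquad\text{and}\qquad D_F-m(F)\le d .
\]
\end{proposition}

\begin{proof}
The statement is symmetric in $E$ and $F$, so let $D_E\le D_F$. Translating each set in the first coordinate, we may assume $\min X=\min Y=0$. Then $E\subseteq[0,D_E]\times L$ with $(0,0),(D_E,0)\in E$, the same holds for $F$ with $D_F$, and $D_E\ge m(E)>0$.

\emph{Step 1: the longer set.} Both sets lie in $[0,D_F]\times L$ and $\{D_F\}\times L$ is null, so their images under $\varphi_{D_F}$ have measures at least $m(E)$ and $m(F)$. Lemma~\ref{lem:fold} with $D=D_F$ gives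
\[
m(E+F)\ge m(E)+\min\{D_F,\ m(E)+m(F)\}.
\]
If the minimum were $m(E)+m(F)$, then $d\ge m(E)$, contrary to the hypothesis. Hence $m(E+F)\ge m(E)+D_F$, that is, $D_F-m(F)\le d$.

\emph{Step 2: the shorter set.} By Step 1, the complement of $F$ in $[0,D_F]\times L$ has measure at most $d$. Since $D_E\le D_F$,
\[
m_{D_E}(\varphi_{D_E}(F))\ge m\big(F\cap([0,D_E)\times L)\big)\ge D_E-d .
\]
Also $m_{D_E}(\varphi_{D_E}(E))\ge m(E)$. Lemma~\ref{lem:fold} with the roles of $E$ and $F$ exchanged and $D=D_E$ gives
\[
m(E+F)\ge m(F)+\min\{D_E,\ D_E-d+m(E)\}=m(F)+D_E ,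
\]
because $d<m(E)$. That is, $D_E-m(E)\le d$.
\end{proof}

For trivial $L$ the condition on the endpoints holds automatically, and Proposition~\ref{prop:cylinder} is the inequality $\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d$ for $G=\mathbb R$. The strictness of the hypothesis is needed in Step 1 only. For $E=[0,1]$ and $F=[0,1]\cup\{D\}$ with $D\ge2$ one has $d=1=m(E)$, the minimum in Step 1 is $m(E)+m(F)=2$, and nothing is learned about $D$.

\section{Haar measure along slices}\label{sec:fibers}

Every later argument cuts a compact set into slices along the cosets of a subgroup, applies an inequality in the subgroup, and integrates. This section justifies these operations. We use four standard facts about a locally compact group $G$.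
\begin{itemize}
\item[(F1)] \emph{Open mapping theorem.} A continuous surjective homomorphism from a $\sigma$-compact locally compact group onto a locally compact group is open.
\item[(F2)] If $N$ is a compact normal subgroup of $G$, then preimages of compact sets under $G\to G/N$ are compact. (A compact subset of $G/N$ is covered by the images of finitely many relatively compact open sets, so its preimage is a closed subset of $L'N$ for some compact $L'$.) In particular $G$ is compact if $G/N$ is.
\item[(F3)] \emph{Weil's formula.} If $P$ is a closed subgroup of $G$ and both are unimodular, then $G/P$ carries a nonzero $G$-invariant Radon measure, and with suitable normalization $\int_Gf\,d\mu=\int_{G/P}\int_Pf(gp)\,dp\,d(gP)$ for $f\in C_c(G)$. The inner integral defines a function in $C_c(G/P)$.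
\item[(F4)] For a Radon measure on a locally compact space, the integral of the infimum of a downward directed family of nonnegative functions in $C_c$ is the infimum of their integrals.
\end{itemize}

\begin{lemma}\label{lem:slices}
Let $P$ be a closed subgroup of $G$ and $E\subseteq G$ compact.
\begin{itemize}
\item[(i)] For every Radon measure $\lambda$ on $P$, the function $(g,h)\mapsto\lambda(P\cap g^{-1}Eh^{-1})$ is usc on $G\times G$.
\item[(ii)] If $G$ and $P$ are unimodular, with measures normalized as in \textup{(F3)}, and $d(Ph)$ is the image of $d(gP)$ under $gP\mapsto Pg^{-1}$, then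
\begin{equation}\label{eq:weil}
\mu(E)=\int_{G/P}\mu_P(P\cap g^{-1}E)\,d(gP)=\int_{P\backslash G}\mu_P(P\cap Eh^{-1})\,d(Ph).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the family of $f\in C_c(G)$ with $f\ge1_E$. It is closed under taking the minimum of two functions, and its infimum is $1_E$ by Urysohn's lemma.

(i) By (F4) on $P$, applied to the functions $p\mapsto f(gph)$,
\[
\lambda(P\cap g^{-1}Eh^{-1})=\inf_{f\in\mathcal F}\int_Pf(gph)\,d\lambda(p).
\]
Each integral on the right is continuous in $(g,h)$: for $(g,h)$ in a compact neighborhood $U\times U'$ the integrand vanishes outside the compact set $P\cap U^{-1}(\operatorname{supp}f)U'^{-1}$, on which it depends continuously on $(g,h)$ in the supremum norm. So the left side is an infimum of continuous functions.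

(ii) Take the infimum over $f\in\mathcal F$ in Weil's formula. By (F4) on $G$ the left side becomes $\mu(E)$. The functions $gP\mapsto\int_Pf(gp)\,dp$ form a downward directed family in $C_c(G/P)$ with infimum $\mu_P(P\cap g^{-1}E)$, by the formula in (i), so (F4) on $G/P$ gives the first equality. For the second, apply the first to $E^{-1}$. Haar measure on a unimodular group is invariant under inversion, so $\mu(E^{-1})=\mu(E)$ and $\mu_P(P\cap g^{-1}E^{-1})=\mu_P(P\cap Eg)$; put $h=g^{-1}$.
\end{proof}

Quotient maps such as $G\to G/P$ and $G\times G\to G/P\times P\backslash G$ are open, so a usc function that is constant on the fibers of such a map descends to a usc function.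

\begin{lemma}\label{lem:normal}
Let $H$ be a closed normal subgroup of a unimodular group $G$, and $Q=G/H$.
\begin{itemize}
\item[(i)] $H$ is unimodular.
\item[(ii)] If $Q$ is unimodular, then conjugation by any element of $G$ preserves the Haar measure $\mu_H$ of $H$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix left Haar measures on $H$ and $Q$. For $f\in C_c(G)$ let $F(gH)=\int_Hf(gh)\,dh$. The functional $\mathcal I(f)=\int_QF$ is positive, nonzero and left invariant, so it is a Haar integral on $G$, and therefore also right invariant.

(i) Let $h_0\in H$. Replacing $f$ by $f(\,\cdot\,h_0)$ multiplies every inner integral, and so $\mathcal I(f)$, by the factor by which right translation by $h_0$ scales $dh$. Since $\mathcal I(f)$ does not change, the factor is $1$.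

(ii) Let $g_0\in G$. By uniqueness of Haar measure there is $\delta>0$ with $\int_H\psi(g_0^{-1}hg_0)\,dh=\delta\int_H\psi(h)\,dh$ for $\psi\in C_c(H)$. Writing $ghg_0=gg_0\cdot g_0^{-1}hg_0$ and using right invariance on $G$ and then on $Q$,
\[
\mathcal I(f)=\int_Q\int_Hf(ghg_0)\,dh\,d(gH)=\delta\int_QF(x\cdot g_0H)\,dx=\delta\,\mathcal I(f).
\]
Hence $\delta=1$.
\end{proof}

Let $H$ be a closed normal subgroup of $G$ with $G$ and $Q=G/H$ unimodular, let $\pi:G\to Q$ be the projection, and normalize $\mu,\mu_H,\mu_Q$ as in (F3). The \emph{fiber function} of a compact set $E\subseteq G$ is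
\[
e:Q\to[0,\infty),\qquad e(gH)=\mu_H(H\cap g^{-1}E).
\]
It is well defined by left invariance of $\mu_H$, it vanishes outside the compact set $\pi(E)$, and by Lemma~\ref{lem:slices} it is usc with $\int_Qe\,d\mu_Q=\mu(E)$. The next lemma turns any product inequality in $H$ into an inequality between fiber functions.

\begin{lemma}\label{lem:fibers}
In this setting let $a,b,c$ be the fiber functions of compact sets $A$, $B$ and $C=AB$. For $x\in\pi(A)$ and $y\in\pi(B)$ there are nonempty compact sets $A',B'\subseteq H$ with
\[
\mu_H(A')=a(x),\qquad \mu_H(B')=b(y),\qquad c(xy)\ge\mu_H(A'B').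
\]
In particular $c(xy)\ge\max\{a(x),b(y)\}$.
\end{lemma}

\begin{proof}
Let $x=gH$, $y=g'H$, and put $A'=g'^{-1}(H\cap g^{-1}A)g'$ and $B'=H\cap g'^{-1}B$. These sets are nonempty and compact, and $\mu_H(A')=a(x)$ by Lemma~\ref{lem:normal}(ii). If $h_1,h_2\in H$ satisfy $gh_1\in A$ and $g'h_2\in B$, then $gg'(g'^{-1}h_1g')h_2=gh_1g'h_2\in C$. Thus $A'B'\subseteq H\cap(gg')^{-1}C$. The last claim holds because $A'B'$ contains a right translate of $A'$ and a left translate of $B'$, and $H$ is unimodular.
\end{proof}

\section{From a proper character to intervals}\label{sec:intervals}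

In this section $G$ is a connected unimodular locally compact group, $\chi$ is a proper character of $G$, and $K=\ker\chi$. By (F1), $\chi$ is open and identifies $G/K$ with $\mathbb R$ as a topological group; by (F2), preimages of compact sets under $\chi$ are compact. We normalize $\mu_K(K)=1$ and scale $\mu$ so that $\mu(E)$ is the Lebesgue integral of the fiber function of $E$. The statements in Theorem~\ref{thm:main}(b) are homogeneous in $\mu$, so this costs nothing. For compact $S,T\subseteq\mathbb R$,
\begin{equation}\label{eq:preimage}
\mu(\chi^{-1}(S))=|S|,\qquad \chi^{-1}(S)\,\chi^{-1}(T)=\chi^{-1}(S+T).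
\end{equation}
Indeed, the fiber function of $\chi^{-1}(S)$ is $1_S$; and if $\chi(g)=s+t$ with $s\in S$, $t\in T$, choose $h$ with $\chi(h)=s$ and write $g=h\cdot h^{-1}g$.

\begin{lemma}\label{lem:character}
\begin{itemize}
\item[(i)] Every proper character of $G$ is of the form $\lambda\chi$ with $\lambda\in\mathbb R\setminus\{0\}$.
\item[(ii)] $K$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\chi'$ be a proper character. The set $\chi(\ker\chi')$ is a compact subgroup of $\mathbb R$, hence trivial, so $\ker\chi'\subseteq K$; by symmetry the kernels agree. Both maps induce topological isomorphisms $G/K\to\mathbb R$, so they differ by a continuous automorphism of $\mathbb R$, which is multiplication by a nonzero scalar.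

(ii) The identity component $K_0$ of $K$ is closed and is preserved by all topological automorphisms of $K$, so it is normal in $G$. The group $\Delta=K/K_0$ is compact, totally disconnected, and normal in the connected group $G/K_0$. The conjugacy class of an element of $\Delta$ is a connected subset of $\Delta$, hence a point, so $\Delta$ is central in $G/K_0$. Suppose $\Delta\ne1$. In a compact totally disconnected group the open subgroups form a base of neighborhoods of $1$, so $\Delta$ has a proper open subgroup $\Delta'$, which is compact, of finite index, and normal in $G/K_0$. The connected group $G'=(G/K_0)/\Delta'$ maps onto $\mathbb R$ by a continuous open homomorphism $\rho$ with finite kernel $\Phi=\Delta/\Delta'\ne1$. Choose an open neighborhood $W$ of $1$ in $G'$ with $W^{-1}W\cap\Phi=\{1\}$. Then $\rho^{-1}(\rho(W))$ is the disjoint union of the sets $W\phi$, $\phi\in\Phi$, each mapped homeomorphically onto the open set $\rho(W)$. Translating, we see that $\rho$ is a covering map with $\#\Phi>1$ sheets. Every covering of $\mathbb R$ is trivial, so $G'$ is disconnected, a contradiction.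
\end{proof}

By (i), the sets $\chi^{-1}(I),\chi^{-1}(J)$ and the numbers $\varepsilon_A,\varepsilon_B$ in Theorem~\ref{thm:main} do not depend on the choice of $\chi$; and any interval $I'$ with $A\subseteq\chi^{-1}(I')$ contains $I$, so the convex hull is the best choice. Part (ii) lets us use Kemperman's inequality in the fibers. It is where connectedness of $G$ enters this half of the proof, and it cannot be avoided: in $\mathbb R\times\mathbb Z/2\mathbb Z$ the sets $A=B=[0,1]\times\{0\}$ have $\mathfrak d=0$, every homomorphism to $\mathbb R$ kills $\mathbb Z/2\mathbb Z$, and $A$ fills only half of $\chi^{-1}(I)$.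

To apply Proposition~\ref{prop:cylinder} we must get rid of $K$, which may be nonabelian and infinite-dimensional. What Kemperman's inequality tells us about $K$ is that fibers of measures $a$ and $b$ produce a fiber of measure at least $\min\{1,a+b\}$. On the circle, the arcs $[0,a]$ and $[0,b]$ add up to a set of measure exactly $\min\{1,a+b\}$. So replacing each fiber by an arc of the same measure that starts at $0$ keeps the measures of $A$ and $B$ and cannot enlarge the product set. Since every arc contains $0$, the endpoint condition of Proposition~\ref{prop:cylinder} comes for free.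

\begin{proposition}\label{prop:intervals}
Let $A,B\subseteq G$ be compact of positive measure, with $\mathfrak d,I,J,\varepsilon_A,\varepsilon_B$ as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(i)] $\mathfrak d\le\varepsilon_A+\varepsilon_B$.
\item[(ii)] If $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then $\max\{\varepsilon_A,\varepsilon_B\}\le\mathfrak d$.
\item[(iii)] If $\mathfrak d=0$, then $A=\chi^{-1}(I)$ and $B=\chi^{-1}(J)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Since $AB\subseteq\chi^{-1}(I+J)$, \eqref{eq:preimage} gives $\mu(AB)\le|I|+|J|=\mu(A)+\varepsilon_A+\mu(B)+\varepsilon_B$.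

(ii) Let $X=\chi(A)$, $Y=\chi(B)$, and let $a,b,c:\mathbb R\to[0,1]$ be the fiber functions of $A,B,AB$. For all $x\in X$ and $y\in Y$,
\begin{equation}\label{eq:capped}
c(x+y)\ge\min\{1,\,a(x)+b(y)\}.
\end{equation}
If $a(x),b(y)>0$, this is Lemma~\ref{lem:fibers} together with \eqref{eq:kemperman} in the compact connected group $K$. If one of them vanishes, it follows from $c(x+y)\ge\max\{a(x),b(y)\}$.

In $\Gamma=\mathbb R\times\mathbb T$ define
\begin{align*}
A^*&=\{(x,\theta\bmod1):x\in X,\ 0\le\theta\le a(x)\},\\
B^*&=\{(y,\theta\bmod1):y\in Y,\ 0\le\theta\le b(y)\}.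
\end{align*}
The set of $(x,\theta)\in X\times[0,1]$ with $\theta\le a(x)$ is closed because $a$ is usc, so $A^*$ is compact; so is $B^*$, for the same reason. Since $a\le1$ and $a$ vanishes outside $X$, we have $m(A^*)=\int a=\mu(A)$, and $m(B^*)=\int b=\mu(B)$. The fiber of $A^*+B^*$ over $z\in X+Y$ is the union of the arcs $[0,a(x)+b(y)]\bmod1$ over all $x\in X$, $y\in Y$ with $x+y=z$. These arcs are nested, so the union has measure $\sup_{x+y=z}\min\{1,a(x)+b(y)\}$, which is at most $c(z)$ by \eqref{eq:capped}. Integrating over $z$ gives $m(A^*+B^*)\le\mu(AB)$. Therefore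
\[
d^*:=m(A^*+B^*)-m(A^*)-m(B^*)\le\mathfrak d<\min\{m(A^*),m(B^*)\}.
\]
The projections of $A^*,B^*$ to $\mathbb R$ are $X,Y$, with diameters $|I|,|J|$, and $(x,0)\in A^*$ for $x\in X$, $(y,0)\in B^*$ for $y\in Y$. Proposition~\ref{prop:cylinder} gives $\varepsilon_A=|I|-m(A^*)\le d^*\le\mathfrak d$ and $\varepsilon_B=|J|-m(B^*)\le d^*\le\mathfrak d$.

(iii) By (ii), $\varepsilon_A=0$, so with the open set $W=G\setminus A$ the set $W\cap\chi^{-1}(I)$ is null. Suppose it contains a point $g$. The interval $I$ has length $\mu(A)>0$, so it is the closure of its interior, and the open set $\chi(W)$, which contains $\chi(g)\in I$, meets $\operatorname{int}I$. Then $W\cap\chi^{-1}(\operatorname{int}I)$ is a nonempty open null set, which is impossible for a Haar measure. So $A=\chi^{-1}(I)$, and the argument for $B$ is the same.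
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b), given (a)]
If $\mathfrak d<\min\{\mu(A),\mu(B)\}$, then
\[
\mu(AB)<\mu(A)+\mu(B)+2\sqrt{\mu(A)\mu(B)}=\big(\mu(A)^{1/2}+\mu(B)^{1/2}\big)^2,
\]
so $\chi$ exists by (a), and Proposition~\ref{prop:intervals} gives the two inequalities and the case $\mathfrak d=0$. The converse statement follows from Proposition~\ref{prop:intervals}(i), which needs only the existence of $\chi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
By \eqref{eq:preimage} it suffices to take $A=\chi^{-1}(S)$, $B=\chi^{-1}(T)$ with $S,T\subseteq\mathbb R$ compact and to compute on the line.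

\emph{The constant $1$.} Take $S=T=[0,1]\cup\{D\}$ with $1<D<2$. By Example~\ref{ex:point}, $\mathfrak d=\varepsilon_A=\varepsilon_B=D-1\in(0,1)$, and $\min\{\mu(A),\mu(B)\}=1$.

\emph{The upper bound.} Take $S=T=[0,\frac12]\cup[\frac12+\delta,1]$ with $0<\delta<\frac14$. Then $S+T=[0,1]\cup[\frac12+\delta,\frac32]\cup[1+2\delta,2]=[0,2]$, since $\frac12+\delta<1$ and $1+2\delta<\frac32$. Here $|S|=1-\delta$, $\varepsilon_A=\varepsilon_B=\delta$, and $\mathfrak d=2\delta=\varepsilon_A+\varepsilon_B<1-\delta=\min\{\mu(A),\mu(B)\}$.

\emph{The range.} Let $r\ge1$, let $k\ge\max\{1,r-1\}$ be an integer, and let $M>2$. Take $T=[0,1]$ and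
\[
S=[0,1]\cup\{M+j(r-1)/k:\ j=0,1,\dots,k\}.
\]
The added points run from $M$ to $M+r-1$ in steps of length at most $1$, so the unit intervals that start at them cover $[M,M+r]$, and $S+T=[0,2]\cup[M,M+r]$. Thus $|S|=|T|=1$ and $\mathfrak d=r$, while $\varepsilon_A\ge M-1$, which exceeds $C\mathfrak d$ for large $M$. For $r=1$ we have $\mathfrak d=\min\{\mu(A),\mu(B)\}$, and the hypothesis of Theorem~\ref{thm:known} still holds, because $\mu(A)^{1/2}+\mu(B)^{1/2}=2>\sqrt3=\mu(AB)^{1/2}$.
\end{proof}

\section{The planar Brunn--Minkowski property}\label{sec:bm}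

It remains to find the proper character. We say that a unimodular group $H$ with Haar measure $\mu$ has
\[
\begin{array}{lll}
\mathrm{BM}_1 & \text{if} & \mu(EF)\ge\mu(E)+\mu(F),\\[2pt]
\mathrm{BM}_2 & \text{if} & \mu(EF)^{1/2}\ge\mu(E)^{1/2}+\mu(F)^{1/2},
\end{array}
\]
for all compact $E,F\subseteq H$ of positive measure. By \eqref{eq:kemperman}, every connected noncompact unimodular group has $\mathrm{BM}_1$. The hypothesis of Theorem~\ref{thm:main}(a) says that $\mathrm{BM}_2$ fails, so we must show that a group without a proper character has $\mathrm{BM}_2$. This section provides three ways to obtain it: from a homomorphism onto $\mathbb R$ with a $\mathrm{BM}_1$ kernel, from a subgroup, and from a quotient.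

In this section, in Section~\ref{sec:semisimple} and in Proposition~\ref{prop:lie}, all groups are second countable; they will be connected Lie groups and their closed subgroups. Then a usc function on a product of two homogeneous spaces is measurable for the product $\sigma$-algebra, all measures are $\sigma$-finite, and Tonelli's theorem applies. In the proofs, $A$ and $B$ are compact sets of positive measure and $C=AB$.

\subsection*{Two noncompact directions}

For rectangles with bases $p,q$ and heights $\alpha,\beta$ in the plane, the sum has area $(p+q)(\alpha+\beta)\ge(\sqrt{p\alpha}+\sqrt{q\beta})^2$ by the Cauchy--Schwarz inequality: $\mathrm{BM}_1$ in the base times $\mathrm{BM}_1$ in the fiber gives $\mathrm{BM}_2$. For general sets the heights vary, and the remedy is to pair the level $\alpha t$ of the first fiber function with the level $\beta t$ of the second, where $\alpha,\beta$ are the maxima. Both level sets are then nonempty for all $t\in(0,1]$, as \eqref{eq:line} requires.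

\begin{lemma}\label{lem:level}
Let $f,g:\mathbb R\to[0,\infty)$ be usc with compact support and with maxima $\alpha,\beta>0$. If a Borel function $w:\mathbb R\to[0,\infty)$ satisfies $w(x+y)\ge\min\{f(x)/\alpha,\,g(y)/\beta\}$ for all $x,y$, then
\[
\int w\ \ge\ \frac1\alpha\int f+\frac1\beta\int g .
\]
\end{lemma}

\begin{proof}
For $0<t\le1$ the sets $\{f\ge\alpha t\}$ and $\{g\ge\beta t\}$ are nonempty and compact, and their sum lies in $\{w\ge t\}$. By \eqref{eq:line},
\[
\int w\ge\int_0^1|\{w\ge t\}|\,dt\ge\int_0^1|\{f\ge\alpha t\}|\,dt+\int_0^1|\{g\ge\beta t\}|\,dt=\frac1\alpha\int f+\frac1\beta\int g.\qedhere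
\]
\end{proof}

\begin{lemma}\label{lem:kernel}
Let $G$ be unimodular and let $\chi_0:G\to\mathbb R$ be a continuous surjective homomorphism whose kernel $H$ has $\mathrm{BM}_1$. Then $G$ has $\mathrm{BM}_2$. In particular $\mathbb R^2$ has $\mathrm{BM}_2$.
\end{lemma}

\begin{proof}
By (F1), $G/H\cong\mathbb R$. Let $a,b,c$ be the fiber functions of $A,B,C$, and let $\alpha,\beta>0$ be the maxima of $a,b$. If $t=\min\{a(x)/\alpha,b(y)/\beta\}>0$, then Lemma~\ref{lem:fibers} and $\mathrm{BM}_1$ in $H$ give $c(x+y)\ge a(x)+b(y)\ge(\alpha+\beta)t$. So Lemma~\ref{lem:level} applies with $w=c/(\alpha+\beta)$, and with the Cauchy--Schwarz inequality it gives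
\[
\mu(C)\ge(\alpha+\beta)\Big(\frac{\mu(A)}\alpha+\frac{\mu(B)}\beta\Big)\ge\big(\mu(A)^{1/2}+\mu(B)^{1/2}\big)^2.\qedhere
\]
\end{proof}

\subsection*{Averaging}

Suppose that $A$ and $B$ are cut into slices and that a square-root inequality holds for each pair consisting of a slice of $A$ and a slice of $B$. These inequalities cannot simply be integrated, since they are not linear. Instead we choose a random pair of slices, each with probability proportional to its measure. With this weight the average of the ratio (slice of $C$)/(slice of $A$) is at most $\mu(C)/\mu(A)$, and convexity does the rest.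

\begin{lemma}[Averaging]\label{lem:avg}
Let $(\Omega_1,m_1)$, $(\Omega_2,m_2)$ be $\sigma$-finite measure spaces, let $f_i:\Omega_i\to[0,\infty)$ be measurable with $M_i=\int f_i\,dm_i\in(0,\infty)$, and let $w_1,w_2:\Omega_1\times\Omega_2\to[0,\infty)$ be measurable. Suppose that $M<\infty$ satisfies
\[
\int w_1(x,y)\,dm_1(x)\le M\ \text{ for all }y,\qquad \int w_2(x,y)\,dm_2(y)\le M\ \text{ for all }x,
\]
and that whenever $f_1(x),f_2(y)>0$ we have $w_1(x,y),w_2(x,y)>0$ and
\begin{equation}\label{eq:pointwise}
\Big(\frac{f_1(x)}{w_1(x,y)}\Big)^{1/2}+\Big(\frac{f_2(y)}{w_2(x,y)}\Big)^{1/2}\le1 .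
\end{equation}
Then $M_1^{1/2}+M_2^{1/2}\le M^{1/2}$.
\end{lemma}

\begin{proof}
On $\{f_1>0\}\times\{f_2>0\}$ take the probability measure with density $f_1(x)f_2(y)/(M_1M_2)$, and let $u=w_1/f_1$, $v=w_2/f_2$. Integrating first in $x$ for $u$ and first in $y$ for $v$,
\[
\mathbb Eu\le\iint\frac{w_1(x,y)f_2(y)}{M_1M_2}\le\frac M{M_1},\qquad \mathbb Ev\le\iint\frac{w_2(x,y)f_1(x)}{M_1M_2}\le\frac M{M_2}.
\]
The function $t\mapsto t^{-1/2}$ is convex and decreasing on $(0,\infty)$, so Jensen's inequality and \eqref{eq:pointwise} give
\[
\Big(\frac{M_1}M\Big)^{1/2}+\Big(\frac{M_2}M\Big)^{1/2}\le(\mathbb Eu)^{-1/2}+(\mathbb Ev)^{-1/2}\le\mathbb E\big(u^{-1/2}+v^{-1/2}\big)\le1.\qedhere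
\]
\end{proof}

For a subgroup $P$ that need not be normal, we slice $A$ along left cosets $gP$ and $B$ along right cosets $Ph$, so that the two slices, moved into $P$, multiply inside $P$.

\begin{lemma}\label{lem:subgroup}
Let $P$ be a closed unimodular subgroup of a unimodular group $G$. If $P$ has $\mathrm{BM}_2$, then so does $G$.
\end{lemma}

\begin{proof}
Put
\[
f_1(gP)=\mu_P(P\cap g^{-1}A),\quad f_2(Ph)=\mu_P(P\cap Bh^{-1}),\quad w(gP,Ph)=\mu_P(P\cap g^{-1}Ch^{-1}).
\]
These are well defined because $\mu_P$ is left and right invariant, and they are usc by Lemma~\ref{lem:slices}(i). Since $(P\cap g^{-1}A)(P\cap Bh^{-1})\subseteq P\cap g^{-1}Ch^{-1}$, the property $\mathrm{BM}_2$ of $P$ gives $f_1^{1/2}+f_2^{1/2}\le w^{1/2}$ wherever $f_1,f_2>0$. By \eqref{eq:weil}, $\int f_1=\mu(A)$, $\int f_2=\mu(B)$, and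
\[
\int w\,d(gP)=\mu(Ch^{-1})=\mu(C),\qquad\int w\,d(Ph)=\mu(g^{-1}C)=\mu(C).
\]
Apply Lemma~\ref{lem:avg} with $w_1=w_2=w$ and $M=\mu(C)$.
\end{proof}

For a quotient, nothing is known about the kernel, and only the trivial bound $c(xy)\ge\max\{a(x),b(y)\}$ is available. It suffices, if the slices are taken to be the level sets of the fiber functions.

\begin{lemma}\label{lem:quotient}
Let $H$ be a closed normal subgroup of $G$ with $G$ and $Q=G/H$ unimodular. If $Q$ has $\mathrm{BM}_2$, then so does $G$.
\end{lemma}

\begin{proof}
Let $a,b,c$ be the fiber functions of $A,B,C$, and for $s>0$ let $X_s=\{a\ge s\}$, $Y_s=\{b\ge s\}$, $Z_s=\{c\ge s\}$. These sets are compact, their measures are nonincreasing in $s$, and $\int_0^\infty\mu_Q(X_s)\,ds=\int_Qa=\mu(A)$; the corresponding integrals for $Y_s$ and $Z_s$ are $\mu(B)$ and $\mu(C)$. By Lemma~\ref{lem:fibers}, $X_sY_t\subseteq Z_s\cap Z_t$ for all $s,t>0$. If $X_s$ and $Y_t$ have positive measure, then $\mathrm{BM}_2$ in $Q$ gives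
\[
\Big(\frac{\mu_Q(X_s)}{\mu_Q(Z_s)}\Big)^{1/2}+\Big(\frac{\mu_Q(Y_t)}{\mu_Q(Z_t)}\Big)^{1/2}\le\frac{\mu_Q(X_s)^{1/2}+\mu_Q(Y_t)^{1/2}}{\mu_Q(X_sY_t)^{1/2}}\le1 .
\]
Apply Lemma~\ref{lem:avg} on $(0,\infty)^2$ with $f_1(s)=\mu_Q(X_s)$, $f_2(t)=\mu_Q(Y_t)$, $w_1(s,t)=\mu_Q(Z_s)$, $w_2(s,t)=\mu_Q(Z_t)$ and $M=\mu(C)$.
\end{proof}

\section{Semisimple groups}\label{sec:semisimple}

A Lie group is unimodular if and only if $|\det\operatorname{Ad}(g)|=1$ for all $g$. This holds for connected nilpotent groups, which are generated by elements $\exp X$ with $\operatorname{Ad}(\exp X)=e^{\operatorname{ad}X}$ unipotent, and for semisimple groups, where $\operatorname{Ad}$ preserves the nondegenerate Killing form. For a simply connected nilpotent Lie group, $\exp$ is a diffeomorphism from the Lie algebra onto the group. The following lemma supplies the homomorphisms for Lemma~\ref{lem:kernel}; part (ii) is used in Section~\ref{sec:existence}.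

\begin{lemma}\label{lem:nilpotent}
\begin{itemize}
\item[(i)] A simply connected nilpotent Lie group $N$ of dimension $n\ge1$ has a continuous homomorphism onto $\mathbb R$ whose kernel is homeomorphic to $\mathbb R^{n-1}$.
\item[(ii)] A connected noncompact nilpotent Lie group $H$ has a continuous homomorphism onto $\mathbb R$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A nonzero nilpotent Lie algebra $\mathfrak n$ differs from $[\mathfrak n,\mathfrak n]$, so there is a nonzero linear form $\ell$ on $\mathfrak n$ that vanishes on $[\mathfrak n,\mathfrak n]$. It is a Lie algebra homomorphism to $\mathbb R$, and since $N$ is simply connected it integrates to the homomorphism $\exp X\mapsto\ell(X)$, with kernel $\exp(\ker\ell)$.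

(ii) Write $H=\widetilde H/\Lambda$, where $\widetilde H$ is the universal covering group, with Lie algebra $\mathfrak h$, and $\Lambda$ is discrete and central. If $\exp X$ is central, then $e^{\operatorname{ad}X}=1$ with $\operatorname{ad}X$ nilpotent, so $\operatorname{ad}X=0$. Thus $\exp$ is an isomorphism from the center $\mathfrak z$ of $\mathfrak h$ onto the center of $\widetilde H$, and $\log\Lambda$ is a discrete subgroup of the vector space $\mathfrak z$. Let $\mathfrak t$ be its span; then $\mathfrak t/\log\Lambda$ is a torus. If $\mathfrak t=\mathfrak h$, then $H\cong\mathfrak t/\log\Lambda$ would be compact. So $\mathfrak h/\mathfrak t$ is a nonzero nilpotent Lie algebra, and there is a nonzero linear form $\ell$ on $\mathfrak h$ vanishing on $\mathfrak t+[\mathfrak h,\mathfrak h]$. The homomorphism $\exp X\mapsto\ell(X)$ of $\widetilde H$ onto $\mathbb R$ is trivial on $\Lambda$ and descends to $H$.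
\end{proof}

Let $Q$ be a connected semisimple Lie group with Lie algebra $\mathfrak g$ and Killing form $\kappa$. We recall the Iwasawa decomposition. There is a decomposition $\mathfrak g=\mathfrak k\oplus\mathfrak p$ with $\mathfrak k$ a subalgebra, $\kappa$ negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$. Let $\mathfrak a\subseteq\mathfrak p$ be a maximal abelian subspace, of dimension $r$. Then $\mathfrak g$ is the direct sum of the centralizer of $\mathfrak a$ and the spaces $\mathfrak g_\lambda=\{X:[H_0,X]=\lambda(H_0)X\text{ for all }H_0\in\mathfrak a\}$, where $\lambda$ runs over a finite set $\Sigma=-\Sigma$ of nonzero linear forms on $\mathfrak a$, the restricted roots. The sum $\mathfrak n$ of the $\mathfrak g_\lambda$ over the positive roots is a nilpotent subalgebra. If $K,A_0,N$ are the connected Lie subgroups with Lie algebras $\mathfrak k,\mathfrak a,\mathfrak n$, then multiplication $K\times A_0\times N\to Q$ is a diffeomorphism, $A_0\cong\mathbb R^r$, $N$ is simply connected, and $A_0N$ is a subgroup with Lie algebra $\mathfrak a\oplus\mathfrak n$. Consequently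 $K,A_0,N,A_0N$ are closed and $A_0N$ is simply connected. The group $K$ need not be compact, since the center of $Q$ may be infinite. By Weyl's theorem, $Q$ is compact if $\kappa$ is negative definite.

If $A_0$ or $N$ has dimension at least $2$, the lemmas of Section~\ref{sec:bm} apply. The remaining case, which contains $\mathrm{SL}_2(\mathbb R)$, is the difficult one: $A_0$ and $N$ are lines, and the plane $A_0N$ is the affine group of the line,
\[
P=\{(n,s):n,s\in\mathbb R\},\qquad (n,s)(n',s')=(n+e^sn',\,s+s'),
\]
which is not unimodular. Left multiplication by $(n_0,s_0)$ has Jacobian determinant $e^{s_0}$ and shifts $s$ by $s_0$, while right multiplication has Jacobian determinant $1$. Hence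
\[
d\mu_P=e^{-s}\,dn\,ds\quad\text{is left invariant},\qquad d\nu_P=dn\,ds\quad\text{is right invariant}.
\]
No inequality for $\mu_P$ alone can hold, because $\mu_P(E\cdot(0,s_0))=e^{-s_0}\mu_P(E)$. The natural quantities are the ratios $\nu_P(E)/\nu_P(EF)$ and $\mu_P(F)/\mu_P(EF)$: the set $EF$ contains right translates of $E$ and left translates of $F$, so both ratios are at most $1$. In terms of them, $\mathrm{BM}_2$ survives.

\begin{lemma}\label{lem:affine}
For compact sets $E,F\subseteq P$ of positive measure, and any left and right Haar measures $\mu_P$, $\nu_P$,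
\[
\Big(\frac{\nu_P(E)}{\nu_P(EF)}\Big)^{1/2}+\Big(\frac{\mu_P(F)}{\mu_P(EF)}\Big)^{1/2}\le1 .
\]
\end{lemma}

\begin{proof}
The ratios do not depend on the normalization, so we take the measures above. For $E'\subseteq P$ let $E'_s=\{n:(n,s)\in E'\}$, and put
\[
f(s)=|E_s|,\qquad g(s)=e^{-s}|F_s|,\qquad h(s)=|(EF)_s| .
\]
These functions have compact support, and they are usc by Lemma~\ref{lem:slices}(i) for the subgroup $\mathbb R\times\{0\}$, since $(n,s)=(n,0)(0,s)$. Let
\[
\Phi=\int f=\nu_P(E),\qquad\Psi=\int g=\mu_P(F),
\]
\[
U=\int h=\nu_P(EF),\qquad V=\int e^{-s}h(s)\,ds=\mu_P(EF),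
\]
and let $\alpha,\beta>0$ be the maxima of $f,g$. Since $(EF)_{s+s'}\supseteq E_s+e^sF_{s'}$, inequality \eqref{eq:line} gives $h(s+s')\ge f(s)+e^{s+s'}g(s')$ whenever $f(s),g(s')>0$. The factor $e^{s+s'}$ depends only on the sum $s+s'$, so it can be absorbed into $w(s)=h(s)/(\alpha+\beta e^s)$: if $t=\min\{f(s)/\alpha,g(s')/\beta\}>0$, then $h(s+s')\ge t(\alpha+\beta e^{s+s'})$, that is, $w(s+s')\ge t$. Lemma~\ref{lem:level} gives $\int w\ge\Phi/\alpha+\Psi/\beta$.

To bound $\int w$ from above by $U$ and $V$, let $\lambda\in(0,1)$. By the Cauchy--Schwarz inequality,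
\[
1=\big(\lambda+(1-\lambda)\big)^2\le\Big(\frac{\lambda^2}\alpha+\frac{(1-\lambda)^2}{\beta e^s}\Big)(\alpha+\beta e^s),
\]
so $w(s)\le\lambda^2h(s)/\alpha+(1-\lambda)^2e^{-s}h(s)/\beta$. Integrating,
\begin{equation}\label{eq:affine}
\frac{\lambda^2U}\alpha+\frac{(1-\lambda)^2V}\beta\ \ge\ \frac\Phi\alpha+\frac\Psi\beta\qquad\text{for all }\lambda\in(0,1).
\end{equation}
If $\sqrt{\Phi/U}+\sqrt{\Psi/V}>1$, then $\max\{0,1-\sqrt{\Psi/V}\}<\min\{1,\sqrt{\Phi/U}\}$, and a number $\lambda$ strictly between the two satisfies $\lambda^2U<\Phi$ and $(1-\lambda)^2V<\Psi$. This contradicts \eqref{eq:affine}.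
\end{proof}

\begin{proposition}\label{prop:semisimple}
A connected noncompact semisimple Lie group $Q$ has $\mathrm{BM}_2$.
\end{proposition}

\begin{proof}
By Weyl's theorem $\mathfrak p\ne0$, so $r\ge1$. Also $\dim N\ge1$: otherwise there would be no restricted roots and $\mathfrak a$ would be central in $\mathfrak g$, whereas a semisimple Lie algebra has trivial center.

\emph{Case $r\ge2$.} The group $A_0$, and hence $Q$, contains a closed copy of $\mathbb R^2$. Apply Lemmas~\ref{lem:kernel} and~\ref{lem:subgroup}.

\emph{Case $\dim N\ge2$.} By Lemma~\ref{lem:nilpotent}(i), $N$ maps onto $\mathbb R$ with connected noncompact kernel. The kernel is unimodular by Lemma~\ref{lem:normal}(i), so it has $\mathrm{BM}_1$. Lemma~\ref{lem:kernel} gives $\mathrm{BM}_2$ for $N$, and Lemma~\ref{lem:subgroup} gives it for $Q$.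

\emph{Case $r=\dim N=1$.} Here $\mathfrak n=\mathfrak g_\lambda$ for a nonzero form $\lambda$ on the line $\mathfrak a$, so $\mathfrak a\oplus\mathfrak n$ has a basis with $[H_0,X_0]=X_0$. The affine group is simply connected and has the same Lie algebra, because $(0,s)(n,0)(0,s)^{-1}=(e^sn,0)$. So $A_0N$ is isomorphic to the affine group, and we call it $P$. Weil's formula is not available for $P$, but $K$ can serve as the space of cosets on both sides, as follows.

The group $K$ is unimodular, since $\operatorname{Ad}(K)$ preserves $\mathfrak k$ and the definite form $\kappa|_{\mathfrak k}$. The group $K\times P$ acts on $Q$ by $(k,p)\cdot q=kqp^{-1}$, and this action preserves the Haar measure $\mu$ of the unimodular group $Q$. The orbit map $(k,p)\mapsto kp^{-1}$ is a homeomorphism $K\times P\to Q$ that carries left translations of $K\times P$ to the action. So $\mu$ corresponds to a left Haar measure $dk\times\mu_P$ on $K\times P$. With the right Haar measure $\nu_P(S)=\mu_P(S^{-1})$, this reads, for compact $E\subseteq Q$,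
\begin{equation}\label{eq:KP}
\mu(E)=\int_K\nu_P(P\cap k^{-1}E)\,dk=\int_K\mu_P(P\cap El^{-1})\,dl .
\end{equation}
The second equality follows by applying the first to $E^{-1}$: we have $\mu(E^{-1})=\mu(E)$ and $\nu_P(P\cap k^{-1}E^{-1})=\mu_P(P\cap Ek)$, and the substitution $l=k^{-1}$ preserves $dk$ because $K$ is unimodular.

For $k,l\in K$ let $A_k=P\cap k^{-1}A$, $B_l=P\cap Bl^{-1}$, and $W_{k,l}=P\cap k^{-1}Cl^{-1}\supseteq A_kB_l$. Put
\[
f_1(k)=\nu_P(A_k),\quad f_2(l)=\mu_P(B_l),\quad w_1(k,l)=\nu_P(W_{k,l}),\quad w_2(k,l)=\mu_P(W_{k,l}).
\]
These functions are usc by Lemma~\ref{lem:slices}(i), and Lemma~\ref{lem:affine} gives \eqref{eq:pointwise} wherever $f_1,f_2>0$. By \eqref{eq:KP}, $\int f_1=\mu(A)$, $\int f_2=\mu(B)$, $\int w_1\,dk=\mu(Cl^{-1})=\mu(C)$ for each $l$, and $\int w_2\,dl=\mu(k^{-1}C)=\mu(C)$ for each $k$. Lemma~\ref{lem:avg} gives $\mathrm{BM}_2$.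
\end{proof}

\section{Existence of the proper character}\label{sec:existence}

When the lemmas above do not give $\mathrm{BM}_2$, the structure theory leaves us, after dividing by a compact normal subgroup, with a normal copy of $\mathbb R$ with compact quotient. What we need is the reverse arrangement, a compact normal subgroup with quotient $\mathbb R$. To pass from one to the other we construct a continuous coordinate $f$ along the cosets of the line, and then average its increments over the compact quotient to make it a homomorphism.

\begin{lemma}\label{lem:split}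
Let $E$ be a connected locally compact group and $V\cong\mathbb R$ a closed normal subgroup with $E/V$ compact. Then $E$ has a proper character.
\end{lemma}

\begin{proof}
Identify $V$ with $\mathbb R$. Conjugation by $e\in E$ acts on $V$ as multiplication by a number $\lambda(e)\in\mathbb R^\times$, and $\lambda$ is a continuous homomorphism, since $\lambda(e)$ is the conjugate of the element $1\in\mathbb R$. It is trivial on $V$, so its image is an image of the compact connected group $E/V$, and the only compact connected subgroup of $\mathbb R^\times$ is $\{1\}$. Thus $V$ is central.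

Finitely many relatively compact open subsets of $E$ have images that cover $E/V$, so there is a compact set $L'$ with $VL'=E$. Take $\psi\in C_c(E)$ with $\psi\ge0$ and $\psi>0$ on $L'$. For every $e$ the function $v\mapsto\psi(ve)$ on $V$ is continuous, compactly supported and not identically zero. For $e$ in a compact set these functions are supported in a fixed compact subset of $V$, so $\int_V\psi(ve)\,dv>0$ and $\int_Vv\,\psi(ve)\,dv$ are continuous in $e$. Hence
\[
f(e)=-\int_Vv\,\psi(ve)\,dv\Big/\int_V\psi(ve)\,dv
\]
is continuous. For $w\in V$ the substitution $v\mapsto v-w$ gives $\int v\,\psi(vwe)\,dv=\int(v-w)\psi(ve)\,dv$, so $f(we)=w+f(e)$.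

Since $V$ is central, $f(xwy)-f(wy)=f(xy)-f(y)$ for $w\in V$. So $(x,yV)\mapsto f(xy)-f(y)$ is a well-defined continuous function on $E\times E/V$, and with the Haar probability measure of the compact group $E/V$,
\[
F(x)=\int_{E/V}\big(f(xy)-f(y)\big)\,d(yV)
\]
is continuous. Write $f(xx'y)-f(y)=[f(x\cdot x'y)-f(x'y)]+[f(x'y)-f(y)]$. By left invariance the first bracket integrates to $F(x)$, so $F(xx')=F(x)+F(x')$. Also $F(w)=w$ for $w\in V$, so $F$ is surjective. Finally, regard $F(e)$ as an element of $V$ and let $\tau(e)=F(e)^{-1}e$. The map $\tau$ is continuous, has values in $\ker F$, is the identity on $\ker F$, and satisfies $\tau(we)=\tau(e)$ for $w\in V$. Hence $\ker F=\tau(E)=\tau(L')$ is compact.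
\end{proof}

Connectedness was used to make $V$ central. In $E=\mathbb R\rtimes\{\pm1\}$ every $v\in V$ is conjugate to $-v$, so every homomorphism $E\to\mathbb R$ vanishes on $V$ and the lemma fails.

\begin{proposition}\label{prop:lie}
A connected noncompact unimodular Lie group $G$ either has $\mathrm{BM}_2$ or has a proper character.
\end{proposition}

\begin{proof}
Let $S$ be the radical of $G$, the connected Lie subgroup whose Lie algebra $\mathfrak s$ is the largest solvable ideal. It is closed and normal, and $Q=G/S$ is connected and semisimple (possibly trivial), hence unimodular. If $Q$ is noncompact, then $G$ has $\mathrm{BM}_2$ by Proposition~\ref{prop:semisimple} and Lemma~\ref{lem:quotient}. So let $Q$ be compact.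

\emph{Step 1: there are a closed connected normal subgroup $S_0$ of $G$ with $G/S_0$ compact and a continuous surjective homomorphism $\chi_0:S_0\to\mathbb R$.} Let $H$ be the closure of the commutator subgroup $[S,S]$. It is preserved by all topological automorphisms of $S$, so it is normal in $G$. The group $[S,S]$ is the connected Lie subgroup with Lie algebra $[\mathfrak s,\mathfrak s]$, which is nilpotent by Lie's theorem. So $[S,S]$ is connected and nilpotent, and both properties pass to the closure $H$, since iterated commutators are continuous. The quotient $S/H$ is a connected abelian Lie group, so $S/H\cong\mathbb R^p\times\mathbb T^q$. If $p\ge1$, take $S_0=S$ and a coordinate of $\mathbb R^p$. If $p=0$ (as for the group of orientation-preserving isometries of the plane), then $S/H$ is a compact normal subgroup of $G/H$ with compact quotient $Q$, so $G/H$ is compact by (F2). Then $H$ is noncompact, again by (F2), and we take $S_0=H$ and the homomorphism of Lemma~\ref{lem:nilpotent}(ii).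

\emph{Step 2: the kernel $M$ of $\chi_0$ is connected and unimodular.} The differential of $\chi_0$ is nonzero, since $S_0$ is connected and $\chi_0$ is nontrivial. Choose $X$ in the Lie algebra of $S_0$ with $d\chi_0(X)=1$ and put $\sigma(t)=\exp(tX)$, so that $\chi_0(\sigma(t))=t$. The continuous map $s\mapsto s\,\sigma(\chi_0(s))^{-1}$ sends $S_0$ into $M$ and is the identity on $M$, so $M$ is connected. By Lemma~\ref{lem:normal}(i), applied twice, $S_0$ and $M$ are unimodular.

\emph{Step 3: the dichotomy.} If $M$ is noncompact, it has $\mathrm{BM}_1$. Then $S_0$ has $\mathrm{BM}_2$ by Lemma~\ref{lem:kernel}, and $G$ has $\mathrm{BM}_2$ by Lemma~\ref{lem:subgroup}. Suppose $M$ is compact. Every compact subgroup of $S_0$ has trivial image in $\mathbb R$, so $M$ is the largest compact subgroup of $S_0$. Conjugation by an element of $G$ is a topological automorphism of $S_0$ and therefore preserves $M$; so $M$ is normal in $G$. Lemma~\ref{lem:split} applies to $E=G/M$ and $V=S_0/M$, since $V\cong\mathbb R$ by (F1) and $E/V\cong G/S_0$ is compact. Composing the proper character of $G/M$ with $G\to G/M$ gives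 a surjection $G\to\mathbb R$ whose kernel is compact by (F2).
\end{proof}

The two alternatives exclude each other: if $\chi$ is a proper character, then $A=B=\chi^{-1}([0,1])$ violates $\mathrm{BM}_2$, because $\sqrt2<2$ in the normalization of \eqref{eq:preimage}.

The passage to locally compact groups uses the \emph{Gleason--Yamabe theorem}: in a connected locally compact group $G$, every neighborhood of $1$ contains a compact normal subgroup $N$ such that $G/N$ is a Lie group. Passing to $G/N$ replaces $A,B,AB$ by $AN,BN,ABN$. The growth of $A$ and $B$ only helps; the growth of $AB$ is controlled by taking $N$ small, and the strict inequality in (a) leaves room for it.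

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Choose $\eta>0$ with $\mu(A)^{1/2}+\mu(B)^{1/2}>(\mu(AB)+\eta)^{1/2}$. By outer regularity there is an open set $O\supseteq AB$ with $\mu(O)<\mu(AB)+\eta$, and since $AB$ is compact there is a neighborhood $U$ of $1$ with $ABU\subseteq O$. Let $N\subseteq U$ be a compact normal subgroup with $G/N$ a Lie group, and let $\pi:G\to G/N$ be the projection. By (F2), $G/N$ is noncompact and the push-forward $\bar\mu$ of $\mu$ is finite on compact sets; it is left and right invariant, so it is a Haar measure and $G/N$ is unimodular. We have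
\[
\bar\mu(\pi(A))=\mu(AN)\ge\mu(A),\qquad\bar\mu(\pi(B))=\mu(BN)\ge\mu(B),
\]
\[
\bar\mu(\pi(A)\pi(B))=\mu(ABN)\le\mu(O)<\mu(AB)+\eta .
\]
So $\mathrm{BM}_2$ fails in the connected noncompact unimodular Lie group $G/N$, and Proposition~\ref{prop:lie} gives a proper character $\bar\chi$ of $G/N$. The kernel of $\chi=\bar\chi\circ\pi$ is compact by (F2). Uniqueness is Lemma~\ref{lem:character}(i).
\end{proof}

Together with Section~\ref{sec:intervals}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{AJTZ}
Jinpeng An, Yifan Jing, Chieu-Minh Tran, Ruixiang Zhang,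
\emph{Small measure expansion in connected noncompact groups},
arXiv:2111.05236 (2021).

\bibitem{Kemperman}
Kemperman, Fund. Math. \textbf{56} (1964).

\bibitem{Kneser}
Kneser, 1956.

\end{thebibliography}
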